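\title{Uniform Quadratic-Time Canonization of Graphs of Bounded SC-Depth or Rank-Depth}

\begin{abstract}
SC-depth and rank-depth are parameters of single graphs whose boundedness on a class is equivalent to bounded shrubdepth of the class. We show that graph isomorphism is uniformly fixed-parameter tractable with respect to each of them, which answers a question of Ohlmann et al. A single algorithm, given an $n$-vertex graph $G$ and a number $d$ but no decomposition, runs in time $f(d)n^2$ with $f$ computable and either correctly reports that the parameter exceeds $d$ or outputs a canonical form of $G$. The exponent $2$ is optimal for deterministic algorithms that read adjacency matrices. The core of the proof is an averaging lemma for families of functions of bounded Littlestone dimension. It replaces the polynomially many decompositions of $G$ that are defined by the neighborhoods of boundedly many vertices by a bounded, isomorphism-invariant family that is definable in monadic second-order logic.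
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two depth parameters}

Graphs in this paper are finite, simple and non-empty. A class of graphs has \emph{bounded shrubdepth} (Ganian et al.) if it can be interpreted, using first-order formulas with two free variables, in a class of rooted forests of bounded depth. Shrubdepth is a parameter of classes and not of single graphs. Two parameters of single graphs are known whose boundedness on a class is equivalent to bounded shrubdepth of that class.

\begin{definition}[SC-depth; Ganian et al.]\label{def:sc}
The one-vertex graph has SC-depth $0$. A graph $G$ has SC-depth at most $d\ge1$ if there are graphs $G_1,\dots,G_k$, each of SC-depth at most $d-1$, and a set $X$ of vertices of their disjoint union $H$ such that $G$ is obtained from $H$ by complementing the adjacency between every two distinct vertices of $X$.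
\end{definition}

SC-depth counts rounds of the operation ``take a disjoint union, then complement a subset''. The graphs of SC-depth at most $1$ are the cliques together with any number of isolated vertices. The complete bipartite graph $K_{a,b}$ has SC-depth at most $2$: take the disjoint union of $K_a$ and $K_b$ and complement everything.

For $X\subseteq V(G)$, the \emph{cut-rank} $\rho_G(X)$ is the rank over $\mathrm{GF}(2)$ of the $X\times(V(G)\setminus X)$ submatrix of the adjacency matrix of $G$. It measures how many different neighborhoods the vertices of $X$ have outside $X$: a matrix of rank at most $k$ over $\mathrm{GF}(2)$ has at most $2^k$ distinct rows.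

\begin{definition}[Rank-depth; Kwon, McCarty, Oum, Wollan]\label{def:rd}
A \emph{decomposition} of $G$ is a pair $(T,\sigma)$, where $T$ is a tree with at least one internal node and $\sigma$ is a bijection from $V(G)$ to the leaves of $T$. The \emph{width} of an internal node $v$ of $T$ is the maximum of $\rho_G(\sigma^{-1}(Z))$ over all sets $Z$ that are the union of the leaves lying in some collection of components of $T-v$. The width of $(T,\sigma)$ is the maximum width of an internal node, and its \emph{radius} is the radius of $T$. The \emph{rank-depth} of $G$ is the least $k$ such that $G$ has a decomposition of width at most $k$ and radius at most $k$. One-vertex graphs have rank-depth $0$.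
\end{definition}

For example, $K_n$ with $n\ge2$ has rank-depth $1$: take for $T$ the star with $n$ leaves, which has radius $1$, and note that all the submatrices in question consist of ones only.

\subsection{The question}

Ohlmann et al.~\cite{OPTP} show that for every class $\mathscr C$ of bounded shrubdepth there is an $O(n^2)$-time algorithm that decides whether two given $n$-vertex graphs from $\mathscr C$ are isomorphic. The result is non-uniform: a different algorithm is obtained for every class. For the clique-width parameterization, graph isomorphism is known to be solvable in $\mathsf{XP}$ time $n^{f(k)}$ (Grohe and Schweitzer). The authors of~\cite{OPTP} write: ``we do not know how to make our algorithm uniform even for the rankdepth or SC-depth parameterizations.'' The problem is thus the following.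

\begin{quote}
Let $p$ be SC-depth or rank-depth. Are there a single algorithm, a computable function $f$ and a constant $\gamma$, independent of $d$, such that, given $n$-vertex graphs $G,G'$ and $d\in\mathbb N$ with $p(G)\le d$ and $p(G')\le d$, and given no decomposition of either graph, the algorithm decides in time $f(d)\,n^{\gamma}$ whether $G$ and $G'$ are isomorphic?
\end{quote}

One expects the answer yes. For every fixed $d$ a quadratic algorithm exists. Moreover, a graph of bounded depth is described by a shallow tree with boundedly many labels, and labeled trees are easy to compare: assign a string to each subtree, bottom-up, sorting the strings of the children. Neither observation settles the question. The existence of an algorithm for each $d$ does not say that this algorithm can be computed from $d$. And the tree is not determined by the graph: two isomorphic graphs may come with non-isomorphic trees, so finding \emph{some} decomposition of each input is of no use. The task is to choose decompositions in a way that depends only on the isomorphism type, and to do so with every constant computable from $d$.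

\subsection{Results}

We write $\mathrm{adj}(u,v)\in\{0,1\}$ for adjacency, with $\mathrm{adj}(v,v)=0$, and $[c]=\{1,\dots,c\}$. The machine model is a deterministic RAM with $O(\log n)$-bit words, and input graphs are given as adjacency matrices.

\begin{theorem}\label{thm:iso}
Let $p$ be SC-depth or rank-depth. There are one algorithm, a computable function $f$ and a constant $\gamma$ such that, given $(G,G',d)$ with $p(G)\le d$ and $p(G')\le d$, the algorithm decides whether $G\cong G'$ in time $f(d)\,n^{\gamma}$.
\end{theorem}

Both parameters are handled through one auxiliary hierarchy of classes, which records the depth $h$ of a decomposition and the number $c$ of labels used at each level.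

\begin{definition}\label{def:C}
Let $c\ge1$. The class $\mathcal C(0,c)$ consists of the one-vertex graphs. For $h\ge1$, a graph $G$ is in $\mathcal C(h,c)$ if there are a partition of $V(G)$ into non-empty \emph{parts}, a labeling $\mu\colon V(G)\to[c]$ and a symmetric function $M\colon[c]^2\to\{0,1\}$ such that $G[P]\in\mathcal C(h-1,c)$ for each part $P$, and $\mathrm{adj}(u,v)=M(\mu(u),\mu(v))$ whenever $u$ and $v$ lie in different parts. The parts together with $\mu$ and $M$ are called \emph{root data} of $G$.
\end{definition}

For $h=1$ the parts are single vertices, so the adjacency of any two distinct vertices is a function of their labels. Two vertices with the same label are then \emph{twins}, that is, every third vertex is adjacent to both or to neither. In particular, a graph in $\mathcal C(1,c)$ without twins has at most $c$ vertices.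

\begin{theorem}\label{thm:main}
Let $p$ be SC-depth or rank-depth.
\begin{enumerate}
\item[(a)] There are a single algorithm and a computable function $f$ such that on any input $(G,d)$, without promise, in time $f(d)\,n^2$ the algorithm either correctly reports $p(G)>d$ or outputs a graph $\Gamma_G\cong G$ on $\{1,\dots,n\}$. If $G\cong G'$ then, for the same $d$, either both inputs are reported or $\Gamma_G=\Gamma_{G'}$. So Theorem~\ref{thm:iso} holds with $\gamma=2$.
\item[(b)] For deterministic algorithms with adjacency-matrix input the exponent $2$ is optimal, already for $d=1$: no running time $f(d)\,n^{2-\varepsilon}$ with $\varepsilon>0$ is possible in Theorem~\ref{thm:iso}.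
\item[(c)] Statement (a) also holds with $p(G)\le d$ replaced by membership in $\mathcal C(h,c)$, with input $(G,h,c)$ and time $f(h,c)\,n^2$. Every class of bounded shrubdepth is contained in some $\mathcal C(h,c)$.
\end{enumerate}
\end{theorem}

\subsection{The idea on an example}\label{sec:crown}

For a labeling $\lambda\colon V(G)\to\Sigma$ and a symmetric $F\colon\Sigma^2\to\{0,1\}$, the \emph{flip} $G\oplus(\lambda,F)$ is the graph on $V(G)$ in which distinct $u,v$ are adjacent if and only if $\mathrm{adj}(u,v)\ne F(\lambda(u),\lambda(v))$. If $G\in\mathcal C(h,c)$ has root data with labeling $\mu$ and function $M$, then $G\oplus(\mu,M)$ has no edge between different parts. So a flip is a way to recover a partition from a labeling. For $h\ge 1$ and $c$ fixed, call a pair $(\lambda,F)$, over any finite alphabet $\Sigma$, \emph{good} if $G[C]\in\mathcal C(h-1,c)$ for every component $C$ of $G\oplus(\lambda,F)$. A good pair allows a recursion: record $\lambda$ in vertex colors, compute a canonical string for each $G[C]$, and sort these strings. The result is canonical provided that the good pair was chosen canonically.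

Let $n\ge3$ and let $G_n$ be the graph on $A\cup B$, where $A=\{a_1,\dots,a_n\}$ and $B=\{b_1,\dots,b_n\}$, whose edges are the pairs $a_ib_j$ with $i\ne j$. It lies in $\mathcal C(2,2)$: the parts are the pairs $\{a_i,b_i\}$, the label of a vertex is its side, and $M$ is $1$ exactly on pairs of different labels. It has no twins, so it is not in $\mathcal C(1,2)$. We take $h=c=2$. The automorphism group contains all permutations of the indices and the swap $a_i\leftrightarrow b_i$ of the two sides, so it is transitive on vertices.

\emph{One labeling is too few.} A labeling fixed by all automorphisms is constant, so the flip is $G_n$ or its complement. Both are connected: in $G_n$ any two vertices of $A$ have a common neighbor and every vertex of $B$ has a neighbor, and the complement consists of two cliques joined by a matching. As $G_n\notin\mathcal C(1,2)$, no invariant labeling is good. We must settle for an invariant \emph{family} of good labelings and take the least of the resulting strings. If the family has bounded size, this costs only a factor depending on $h$ and $c$.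

\emph{Labelings defined by vertices are too many.} For a tuple $\bar s=(s_1,\dots,s_m)$ of vertices let
\[
\lambda_{\bar s}(v)=(\mathrm{adj}(v,s_1),\dots,\mathrm{adj}(v,s_m))\in\{0,1\}^m .
\]
For $\bar s=(a_i,a_j)$ with $i\ne j$, the labeling $\lambda_{\bar s}$ is $00$ on $A$, $01$ at $b_i$, $10$ at $b_j$ and $11$ on the rest of $B$. Let $F(\tau,\tau')=1$ if and only if exactly one of $\tau,\tau'$ is $00$. The flip toggles exactly the pairs between $A$ and $B$, so it is the perfect matching with edges $a_kb_k$, and $(\lambda_{\bar s},F)$ is good. The same holds for $\bar s=(b_i,b_j)$. These labelings form an invariant family, but it has $2n(n-1)$ members. No bounded invariant family consists of labelings of the form $\lambda_{\bar s}$, whatever $m\geq 1$ is: the first coordinate of $\lambda_{\bar s}$ is the indicator of the neighborhood of $s_1$, the $2n$ neighborhoods are distinct, and so the orbit of $\lambda_{\bar s}$ has at least $2n$ members.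

\emph{Averaging.} At every vertex, most of the labelings $\lambda_{(a_i,a_j)}$ take the same value, namely $00$ on $A$ and $11$ on $B$. Call this labeling $\lambda^A$, and define $\lambda^B$ with the sides exchanged. The family $\{\lambda^A,\lambda^B\}$ is invariant and has two members. They are not of the form $\lambda_{\bar s}$, but they are locally indistinguishable from such labelings: for any set $W$ of at most $n-2$ vertices there are $i\ne j$ with $b_i,b_j\notin W$, and then $\lambda^A$ agrees with $\lambda_{(a_i,a_j)}$ on $W$. And they are good for the same $F$.

The proof follows this pattern. After the tools (Section~\ref{sec:tools}) and the reduction of both parameters to $\mathcal C(h,c)$ (Section~\ref{sec:classes}), we show that every $G\in\mathcal C(h,c)$ has a good labeling $\lambda_{\bar s}$ with $\bar s$ of bounded length (Section~\ref{sec:definable}), and that a labeling which agrees with a good one on every set of bounded size is itself good (Section~\ref{sec:local}). Section~\ref{sec:averaging} proves the averaging lemma for abstract families of functions, and Section~\ref{sec:family} verifies its hypothesis and assembles the bounded invariant family. This family is definable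 in monadic second-order logic, so it can be enumerated by model checking on a clique-width expression. The expression need not be canonical, because the answers of model checking do not depend on it. Section~\ref{sec:algorithm} gives the algorithm and the lower bound.

\section{Tools: logic and clique-width}\label{sec:tools}

We write $O_{h,c}(x)$ for a quantity bounded by $g(h,c)\,x$ with $g$ computable.

\emph{MSO} is monadic second-order logic over graphs with quantifiers over vertices and over sets of vertices ($\mathrm{MSO}_1$). Atomic formulas express equality and adjacency of vertices, membership of a vertex in a set variable, and membership in any of finitely many unary predicates with which the graph may be equipped. Whether a graph satisfies an MSO sentence depends only on its isomorphism type.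

A \emph{$k$-expression} is a term that builds a graph whose vertices carry labels in $[k]$. The constants create one vertex with a given label. The operations are the disjoint union of two labeled graphs, the \emph{join} $\eta_{i,j}$ for $i\ne j$, which adds all edges between vertices labeled $i$ and vertices labeled $j$, and the \emph{relabeling} $\rho_{i\to j}$, which changes every label $i$ into $j$. The \emph{clique-width} of $G$ is the least $k$ such that some $k$-expression builds $G$. We use three results.

\begin{theorem}[Oum and Seymour~\cite{OS}]\label{thm:OS}
There is an algorithm that, given $G$ and $k$, in time $g(k)\,n^9\log n$ outputs a $(2^{3k+2}-1)$-expression of $G$ or confirms that the clique-width of $G$ exceeds $k$. The function $g$ is computable.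
\end{theorem}

\begin{theorem}[Fomin and Korhonen~\cite{FK}]\label{thm:FK}
There is an algorithm that, given $G$ and $k$, in time $2^{2^{O(k)}}n^2$ outputs a $(2^{2k+1}-1)$-expression of $G$ or confirms that the clique-width of $G$ exceeds $k$.
\end{theorem}

\begin{theorem}[Courcelle, Makowsky and Rotics~\cite{CMR}]\label{thm:MC}
Given an MSO sentence $\varphi$ and a $k$-expression $e$ of a graph with additional unary predicates, $\varphi$ can be evaluated in time $g(\varphi,k)\cdot|e|$. The function $g$ is computable.
\end{theorem}

Theorem~\ref{thm:FK} is needed only for the exponent $2$; with Theorem~\ref{thm:OS} in its place our argument still proves Theorem~\ref{thm:iso} (Remark~\ref{rem:OS}). The form of Theorem~\ref{thm:MC} with unary predicates follows from the effective translation, due to Thatcher--Wright and Doner, of MSO on finite labeled binary trees into tree automata. Regard $e$ as a tree whose leaves are the vertices, with the predicates recorded in the leaf symbols. The statement ``vertex $u$ has label $i$ at node $x$'' is MSO-definable in this tree, since the label evolves through finitely many states along the path from $u$ to $x$. Vertices $u,v$ are adjacent if and only if,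 at some join node $\eta_{i,j}$ above both, they carry the labels $i$ and $j$ in some order. So $\varphi$ translates effectively into an MSO sentence on the tree, and the resulting automaton runs in linear time.

Our algorithm calls Theorem~\ref{thm:MC} a linear number of times on the same expression. To stay within quadratic time, the expression must have linear size.

\begin{lemma}\label{lem:normal}
A $k$-expression of an $n$-vertex graph can be turned, in time linear in its size for fixed $k$, into a $(k+1)$-expression of the same graph of size $O(k^2n)$.
\end{lemma}

\begin{proof}
The expression has $n$ constants and $n-1$ disjoint unions, and above each of these $2n-1$ nodes sits one maximal, possibly empty, chain of joins and relabelings. It suffices to shorten each chain to length $O(k^2)$.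

Read a chain from the bottom and maintain a set $E$ of pairs of distinct labels and a function $\rho\colon[k]\to[k]$ such that the part read so far equals ``apply the joins in $E$, then change every label $i$ into $\rho(i)$''. A relabeling is absorbed into $\rho$. A join $\eta_{i,j}$ applied after $\rho$ has the same effect as the joins $\eta_{i',j'}$ with $\rho(i')=i$ and $\rho(j')=j$ applied before $\rho$; here $i'\ne j'$ because $i\ne j$. These pairs are added to $E$. Each step takes time $O(k^2)$, and $|E|\le k^2$.

It remains to realize $\rho$ by $O(k)$ relabelings. First relabel each fiber of $\rho$ to one representative. Now only the set $R$ of representatives is in use, and $\rho$ is injective on $R$, so the arcs $i\to\rho(i)$ with $i\in R$ form disjoint paths and cycles. On a path $i_1\to\dots\to i_q$ the label $i_q$ is not in $R$ and hence unused; apply $\rho_{i_{q-1}\to i_q},\dots,\rho_{i_1\to i_2}$ in this order. On a cycle $i_1\to\dots\to i_q\to i_1$ with $q\ge2$, apply $\rho_{i_q\to k+1}$, then $\rho_{i_{q-1}\to i_q},\dots,\rho_{i_1\to i_2}$, then $\rho_{k+1\to i_1}$.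
\end{proof}

\section{The classes $\mathcal C(h,c)$}\label{sec:classes}

\subsection{Basic properties}

\begin{lemma}\label{lem:hered}
The class $\mathcal C(h,c)$ is closed under non-empty induced subgraphs, and $\mathcal C(h-1,c)\subseteq\mathcal C(h,c)$ for $h\ge1$.
\end{lemma}

\begin{proof}
For the first claim use induction on $h$: given $\emptyset\neq U\subseteq V(G)$, the non-empty sets $P\cap U$, the restriction of $\mu$ and the same $M$ are root data of $G[U]$. For the second, use a single part.
\end{proof}

We refer to the first property as \emph{heredity}. Unfolding Definition~\ref{def:C} gives a tree. An \emph{$(h,c)$-decomposition tree} of $G$ is a rooted tree whose nodes are non-empty vertex sets, each with a \emph{level} in $\{0,\dots,h\}$; the same set may occur at several levels. The root is $V(G)$, at level $0$. Each node $P$ of level $i<h$ has children of level $i+1$ that partition $P$, a labeling $\mu_P\colon P\to[c]$ and a symmetric $M_P\colon[c]^2\to\{0,1\}$. The nodes of level $h$ are singletons. Write $a_i(v)=\mu_P(v)$ for the level-$i$ node $P$ containing $v$, where $0\le i<h$. The \emph{meet} of distinct vertices $u,v$ is the node of largest level that contains both;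 this level is less than $h$. The requirement is that, if the meet of $u$ and $v$ is $P$, of level $i$, then
\begin{equation}\label{eq:meet}
\mathrm{adj}(u,v)=M_P(a_i(u),a_i(v)).
\end{equation}
By induction on $h$, a graph is in $\mathcal C(h,c)$ if and only if it has an $(h,c)$-decomposition tree: the children of the root, $\mu_{V(G)}$ and $M_{V(G)}$ are root data, and the subtrees at the children are $(h-1,c)$-decomposition trees of the parts.

\begin{lemma}\label{lem:mso}
Let $h\ge1$. Then $G\in\mathcal C(h,c)$ if and only if there are $\mu\colon V(G)\to[c]$ and a symmetric $M\colon[c]^2\to\{0,1\}$ such that $G[C]\in\mathcal C(h-1,c)$ for each component $C$ of $G\oplus(\mu,M)$. Moreover, for each $h\ge0$ there is an MSO formula $\psi_h(U)$, computable from $h$ and $c$, that holds for a non-empty set $U\subseteq V(G)$ if and only if $G[U]\in\mathcal C(h,c)$.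
\end{lemma}

\begin{proof}
Given root data, the flip has no edge between different parts, so each component lies inside a part, and heredity applies. Conversely, take the components as parts: vertices in different components are non-adjacent in the flip, which means $\mathrm{adj}(u,v)=M(\mu(u),\mu(v))$.

Let $\psi_0(U)$ say that $U$ has exactly one element. For $h\ge1$, let $\psi_h(U)$ say that there are sets $U_1,\dots,U_c$ partitioning $U$, with empty sets allowed, such that for one of the finitely many $M$ every component $C$ of the flip of $G[U]$ satisfies $\psi_{h-1}(C)$. Adjacency of $x,y$ in the flip is quantifier-free: $x\ne y$, and for some $a,b$ we have $x\in U_a$, $y\in U_b$ and $x,y$ are adjacent in $G$ if $M(a,b)=0$, non-adjacent if $M(a,b)=1$. Call $C\subseteq U$ closed if no edge of the flip joins $C$ to $U\setminus C$. The components are the non-empty closed sets that have no non-empty closed proper subset, and this is an MSO condition.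
\end{proof}

\begin{lemma}\label{lem:cw}
Graphs in $\mathcal C(h,c)$ have clique-width at most $2c^h$.
\end{lemma}

\begin{proof}
Fix a decomposition tree. We use the $2c^h$ labels $(\alpha,0)$ and $(\alpha,1)$ with $\alpha=(\alpha_0,\dots,\alpha_{h-1})\in[c]^h$. By downward induction on $i$ we build, for each node $P$ of level $i$, an expression $e_P$ of $G[P]$ in which $v$ has the label $((a_0(v),\dots,a_{i-1}(v),1,\dots,1),0)$. For $i=h$ this is a constant. For $i<h$ let $Q_1,\dots,Q_r$ be the children of $P$. Start with $e_{Q_1}$ and add $Q_2,\dots,Q_r$ one at a time. To add $Q_j$, change every label $(\alpha,0)$ in $e_{Q_j}$ into $(\alpha,1)$, take the disjoint union with what has been built, join $(\alpha,0)$ to $(\beta,1)$ whenever $M_P(\alpha_i,\beta_i)=1$, and change every $(\alpha,1)$ back into $(\alpha,0)$. By~\eqref{eq:meet} the joins add exactly the edges of $G$ between $Q_1\cup\dots\cup Q_{j-1}$ and $Q_j$. Finally, reset the coordinate $\alpha_i$ of every label to $1$.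
\end{proof}

The following observation will be used three times. It upgrades ``$x_i$ and $y_i$ lie in different parts'' to ``$x_i$ and $y_j$ lie in different parts'', so that root data determine all cross adjacencies.

\begin{lemma}\label{lem:sep}
Let $V$ be partitioned into parts, and let $(x_i,y_i)$, $i\in I$, be finitely many pairs such that $x_i$ and $y_i$ lie in different parts for each $i$. Then there is $I'\subseteq I$ with $|I'|\ge|I|/4$ such that $x_i$ and $y_j$ lie in different parts for all $i,j\in I'$.
\end{lemma}

\begin{proof}
Color each part red or blue, independently and uniformly at random, and let $I'$ consist of those $i$ with $x_i$ in a red part and $y_i$ in a blue part. Each $i$ is in $I'$ with probability $1/4$, so some coloring gives $|I'|\ge|I|/4$.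
\end{proof}

\subsection{Reduction of the two parameters}

\begin{lemma}\label{lem:sc}
If $G$ has SC-depth at most $d$, then $G\in\mathcal C(d,2^d)$.
\end{lemma}

\begin{proof}
Unfold Definition~\ref{def:sc}. Since $k=1$, $X=\emptyset$ is allowed, we obtain a tree of vertex sets in which all leaves are singletons at level exactly $d$, and each node $P$ of level $j<d$ carries the set $X_P\subseteq P$ complemented there. Let $x_j(v)=1$ if $v\in X_P$ for the level-$j$ node $P$ containing $v$, and $x_j(v)=0$ otherwise. Let the meet of $u\ne v$ have level $i$. In the disjoint union formed at the meet, $u$ and $v$ are non-adjacent, and afterwards their adjacency is toggled at each level $j=i,i-1,\dots,0$ with $x_j(u)=x_j(v)=1$. Hence $\mathrm{adj}(u,v)=\sum_{j\le i}x_j(u)x_j(v)\bmod2$. So at a node of level $i\le d-1$ we label $v$ by $(x_0(v),\dots,x_i(v))$, which takes at most $2^{d}$ values, and let $M_P$ be the inner product modulo $2$.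
\end{proof}

For rank-depth we must produce, at one node of the tree, boundedly many labels from a bound on cut-ranks. The bound for a single part $P$ gives at most $2^k$ neighborhoods outside $P$, but these differ from part to part, and the number of parts is unbounded. The bound on all \emph{unions} of parts repairs this: a non-singular submatrix of maximum size determines all adjacencies between the parts it does not meet.

\begin{lemma}\label{lem:cutrank}
Let $c_k=2k2^k+2^{2k+2k2^k}$. Let $\mathcal P$ be a partition of $V(G)$ such that $\rho_G(U)\le k$ for every union $U$ of parts. Then there are a labeling $\mu\colon V(G)\to[c_k]$ and a symmetric $M$ with $\mathrm{adj}(x,y)=M(\mu(x),\mu(y))$ for all $x,y$ in different parts.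
\end{lemma}

\begin{proof}
It suffices to find a labeling with at most $c_k$ labels such that, for $x,y$ in different parts, $\mathrm{adj}(x,y)$ is a function of the labels of $x$ and $y$. Then let $M(a,b)=1$ if and only if some adjacent vertices in different parts have labels $a$ and $b$.

Let $A$ be the adjacency matrix over $\mathrm{GF}(2)$, and let $N(y)$ denote the neighborhood of $y$. Let $r\le k$ be the maximum of $\rho_G(U)$ over unions $U$ of parts, attained at $U_0$. Choose $B\subseteq U_0$ and $C\subseteq V(G)\setminus U_0$ with $|B|=|C|=r$ and $A[B,C]$ non-singular. Call the at most $2r$ parts meeting $B\cup C$ \emph{special}, and call their vertices special too. No part meets both $B$ and $C$.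

Let $x,y$ lie in different non-special parts. Let $U$ be the union of the part of $x$ and the parts meeting $B$. Then $B\cup\{x\}\subseteq U$, $C\cup\{y\}\subseteq V(G)\setminus U$ and $\rho_G(U)\le r$, so the square matrix $A[B\cup\{x\},C\cup\{y\}]$ of order $r+1$ is singular. Its determinant is $\det A[B,C]\cdot\bigl(A[x,y]-A[x,C]\,A[B,C]^{-1}A[B,y]\bigr)$, and therefore
\begin{equation}\label{eq:schur}
A[x,y]=A[x,C]\,A[B,C]^{-1}A[B,y].
\end{equation}
For $r=0$ this reads $A[x,y]=0$.

For a special part $P$, the matrix $A[P,V(G)\setminus P]$ has rank at most $k$ and hence at most $2^k$ distinct rows; vertices of $P$ with equal rows form a \emph{row class}. Let $R_0$ contain one representative of each row class of each special part, so $|R_0|\le2k2^k$. Label a special vertex by its representative, and a non-special vertex $y$ by the triple $(N(y)\cap B,\,N(y)\cap C,\,N(y)\cap R_0)$. This uses at most $2k2^k+2^{2k+2k2^k}$ labels.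

Let $x,y$ lie in different parts. If both are non-special, \eqref{eq:schur} expresses $\mathrm{adj}(x,y)$ through $N(x)\cap C$ and $N(y)\cap B$. If $x$ is special with representative $x_0$ and $y$ is not, then $\mathrm{adj}(x,y)=\mathrm{adj}(x_0,y)$, which is read from $N(y)\cap R_0$. If both are special, with representatives $x_0,y_0$, then $\mathrm{adj}(x,y)=\mathrm{adj}(x_0,y)=\mathrm{adj}(x_0,y_0)$, since $y$ lies outside the part of $x$ and $x_0$ lies outside the part of $y$.
\end{proof}

\begin{lemma}\label{lem:rd}
If $G$ has rank-depth at most $k$, then $G\in\mathcal C(k,c_k)$.
\end{lemma}

\begin{proof}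
A one-vertex graph lies in $\mathcal C(0,c_k)\subseteq\mathcal C(k,c_k)$. Otherwise let $(T,\sigma)$ be a decomposition of width and radius at most $k$. The tree $T$ has at least two leaves and an internal node, so it has at least three nodes and $k\ge1$. Let $r$ be a node of eccentricity at most $k$. If $r$ is a leaf, replace it by its neighbor $r'$. This node is internal, it is at distance $1$ from $r$, and it is closer than $r$ to every other node, so its eccentricity is at most $k$. Thus we may root $T$ at an internal node $r$, the depth is at most $k$, and the childless nodes are exactly the leaves of $T$.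

For a node $v$ let $P_v$ be the set of vertices mapped by $\sigma$ to leaves at or below $v$. We show by induction on $j$ that $G[P_v]\in\mathcal C(j,c_k)$ if the subtree of $v$ has height at most $j$. For a leaf $v$ the set $P_v$ is a singleton. For an internal $v$, the sets $P_w$ with $w$ a child of $v$ partition $P_v$, and each corresponds to a component of $T-v$. So every union $U$ of them satisfies $\rho_{G[P_v]}(U)\le\rho_G(U)\le k$, the first inequality because we pass to a submatrix. Lemma~\ref{lem:cutrank} applied to $G[P_v]$ provides $\mu$ and $M$, and $G[P_w]\in\mathcal C(j-1,c_k)$ by induction. For $v=r$ and $j=k$ this is the claim.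
\end{proof}

From now on $c$ is fixed, and all bounds are computable from $c$ and the displayed arguments.

\section{Good labelings defined by boundedly many vertices}\label{sec:definable}

The root labeling $\mu$ of a graph in $\mathcal C(h,c)$ is not determined by the graph. We replace it by a labeling $\lambda_{\bar s}$, which is determined by the graph and boundedly many vertices. The tuple $\bar s$ is found greedily, and the greedy process stops because graphs in $\mathcal C(h,c)$ contain no long ladders.

\begin{lemma}[Ladders]\label{lem:ladder}
Let $L(0)=1$ and $L(h)=c^2(L(h-1)+2)$. Let $G\in\mathcal C(h,c)$ and $\delta\in\{0,1\}$, and let $x_1,\dots,x_N,y_1,\dots,y_N\in V(G)$, repetitions allowed, satisfy $\mathrm{adj}(x_i,y_j)=\delta$ for $i<j$ and $\mathrm{adj}(x_i,y_j)=1-\delta$ for $i>j$. Then $N\le L(h)$.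
\end{lemma}

\begin{proof}
Induction on $h$. For $h=0$ all $x_i,y_j$ are the same vertex, and $N\ge2$ would give $\mathrm{adj}(x_1,y_2)\ne\mathrm{adj}(x_2,y_1)$ although both are $0$. Let $h\ge1$, fix root data, and suppose $N>c^2(L(h-1)+2)$. There are $N'>L(h-1)+2$ indices, which we renumber $1,\dots,N'$ in order, with the same labels $\mu(x_i)=a$ and $\mu(y_i)=b$. If $x_i,y_j$ lie in different parts, then $\mathrm{adj}(x_i,y_j)=M(a,b)$.

If $M(a,b)\ne\delta$, then $x_i$ and $y_j$ lie in the same part for all $i<j$. So $x_1,\dots,x_{N'-1}$ lie in the part of $y_{N'}$, and $y_2,\dots,y_{N'}$ lie in the part of $x_1$, which is the same part. If $M(a,b)=\delta$, then $x_i$ and $y_j$ lie in the same part for all $i>j$. So $x_2,\dots,x_{N'}$ lie in the part of $y_1$, and $y_1,\dots,y_{N'-1}$ lie in the part of $x_{N'}$, which is again the same part. In both cases the indices $2,\dots,N'-1$ form a ladder of length $N'-2>L(h-1)$ inside one part, contradicting the induction hypothesis.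
\end{proof}

Fix $h\ge1$ and put
\[
m=m(h)=64c^4L(h),\qquad \Sigma=\Sigma_h=\{0,1\}^{m(h)} .
\]
Flips, good pairs and the labelings $\lambda_{\bar s}$ are as in Section~\ref{sec:crown}. For a symmetric $F\colon\Sigma^2\to\{0,1\}$ let
\[
\mathcal L_F(G)=\{\lambda_{\bar s}:\ \bar s\in V(G)^m,\ (\lambda_{\bar s},F)\text{ is good}\}\subseteq\Sigma^{V(G)} .
\]

\begin{lemma}\label{lem:exists}
For each $G\in\mathcal C(h,c)$ there is an $F$ with $\mathcal L_F(G)\ne\emptyset$.
\end{lemma}

\begin{proof}
Fix root data. For $S\subseteq V(G)$ the \emph{type} of $v$ over $S$ is the set of neighbors of $v$ in $S$. Call $(u,v,u',v')$ a \emph{violation} of $S$ if $u,v$ lie in different parts, $u',v'$ lie in different parts, $u$ and $u'$ have the same type over $S$, $v$ and $v'$ have the same type over $S$, and yet $\mathrm{adj}(u,v)\ne\mathrm{adj}(u',v')$. Call $S$ \emph{sufficient} if it has no violation. A violation of $S$ is a violation of every subset of $S$, so supersets of sufficient sets are sufficient.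

\emph{A sufficient set of size at most $m$ gives a good pair.} Let $\bar s\in V(G)^m$ list all elements of the set, padded by arbitrary vertices; the set of entries of $\bar s$ is sufficient. Put $F(\tau,\tau')=1$ if and only if some adjacent $u',v'$ in different parts have $\{\lambda_{\bar s}(u'),\lambda_{\bar s}(v')\}=\{\tau,\tau'\}$. Let $u,v$ lie in different parts. If they are adjacent, then $F(\lambda_{\bar s}(u),\lambda_{\bar s}(v))=1$ by definition. If $F(\lambda_{\bar s}(u),\lambda_{\bar s}(v))=1$, witnessed by $u',v'$ named so that $\lambda_{\bar s}(u')=\lambda_{\bar s}(u)$ and $\lambda_{\bar s}(v')=\lambda_{\bar s}(v)$, then $u,v$ are adjacent, since otherwise $(u,v,u',v')$ is a violation. So $G\oplus(\lambda_{\bar s},F)$ has no edge between different parts, its components lie inside parts, and the pair is good by heredity.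

\emph{A sufficient set of size at most $m$ exists.} Let $S_0=\emptyset$. As long as $S_{i-1}$ is not sufficient, pick a violation $(u_i,v_i,u_i',v_i')$ of $S_{i-1}$ and let $S_i=S_{i-1}\cup\{u_i,v_i,u_i',v_i'\}$. Suppose that $N$ steps have been made. At least $N/c^4$ indices $i$ have the same labels $a,b,a',b'$ of $u_i,v_i,u_i',v_i'$. For these, $\mathrm{adj}(u_i,v_i)=M(a,b)=:\delta$ and $M(a',b')=\mathrm{adj}(u_i',v_i')=1-\delta$. Apply Lemma~\ref{lem:sep} to the pairs $(u_i,v_i)$ and then, on the remaining indices, to the pairs $(u_i',v_i')$. At least $N/(16c^4)$ indices remain, and for all remaining $i,j$ the vertices $u_i,v_j$ lie in different parts and so do $u_i',v_j'$. Hence $\mathrm{adj}(u_i,v_j)=\delta$ and $\mathrm{adj}(u_i',v_j')=1-\delta$. For $i<j$ we have $u_i\in S_{j-1}$, and $v_j,v_j'$ have the same type over $S_{j-1}$, so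
\[
\mathrm{adj}(u_i,v_j')=\mathrm{adj}(u_i,v_j)=\delta .
\]
For $i>j$ we have $v_j'\in S_{i-1}$, and $u_i,u_i'$ have the same type over $S_{i-1}$, so
\[
\mathrm{adj}(u_i,v_j')=\mathrm{adj}(u_i',v_j')=1-\delta .
\]
Lemma~\ref{lem:ladder} with $x_i=u_i$ and $y_i=v_i'$ gives $N/(16c^4)\le L(h)$. So the process stops after at most $16c^4L(h)$ steps, at a sufficient set of size at most $64c^4L(h)=m$.
\end{proof}

The family $\mathcal L_F(G)$ is invariant under isomorphisms, but it may have up to $n^{m}$ members. Branching over it at every level of the recursion would make the exponent of $n$ grow with $h$ and $c$. The next three sections reduce the branching to a number independent of $n$.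

\section{Goodness is a local property}\label{sec:local}

Let $V$ be a finite set and $\mathcal F\subseteq\Sigma^V$. A function $X\colon V\to\Sigma$ is \emph{$t$-approximated} by $\mathcal F$ if for each $W\subseteq V$ with $|W|\le t$ some $Y\in\mathcal F$ satisfies $Y|_W=X|_W$. As the example in Section~\ref{sec:crown} shows, we have to leave the family $\mathcal L_F(G)$ and use labelings that are only approximated by it. Such labelings are good if failure of goodness is witnessed by a bounded set $W$. The witness has two ingredients: a small set $O$ inside a component of the flip with $G[O]\notin\mathcal C(h-1,c)$, and short paths of the flip showing that $O$ does lie inside one component.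

\subsection{Induced paths}

\begin{lemma}\label{lem:paths}
An induced path in a graph $H\in\mathcal C(h,c')$ has at most $\Pi(h,c')=(8c'^2+1)^h$ vertices.
\end{lemma}

\begin{proof}
Induction on $h$; for $h=0$ the graph has one vertex. Let $h\ge1$, fix root data, and let $v_1\dots v_q$ be an induced path with $e$ edges $v_iv_{i+1}$ between different parts. At least $e/c'^2$ of these have the same labels $\mu(v_i)=a$ and $\mu(v_{i+1})=b$, and if there are any then $M(a,b)=1$. By Lemma~\ref{lem:sep} there is a set $I'$ of at least $e/(4c'^2)$ such indices with $v_i$ and $v_{j+1}$ in different parts, and hence adjacent, for all $i,j\in I'$. A vertex of an induced path has at most two neighbors on it, so $|I'|\le2$ and $e\le8c'^2$. Deleting these $e$ edges splits the path into at most $8c'^2+1$ subpaths, each an induced path inside one part.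
\end{proof}

\subsection{Minimal obstructions}

To bound a minimal graph outside $\mathcal C(h-1,c)$ we argue as follows. A large graph in $\mathcal C(h,c)$ has a node in its decomposition tree with many children that look alike. Deleting one of them gives a graph in $\mathcal C(h-1,c)$, by minimality, and we want to put the deleted child back. The difficulty is that the decomposition of depth $h-1$ is unrelated to the one we started from and may cut through the children in any way. So we describe ``look alike'' without reference to a decomposition.

Pairwise disjoint $b$-tuples $q_i=(q_i^1,\dots,q_i^b)$ of distinct vertices of a graph $\Gamma$ are \emph{interchangeable} if for all $i\ne i'$: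
\begin{enumerate}
\item[(i)] the map $q_i^j\mapsto q_{i'}^j$ is an isomorphism of the induced subgraphs;
\item[(ii)] $\mathrm{adj}(z,q_i^j)=\mathrm{adj}(z,q_{i'}^j)$ for all $j$ and all vertices $z\notin q_i\cup q_{i'}$.
\end{enumerate}
For $b=1$ this says that the vertices are pairwise twins; in the graph $G_n$ of Section~\ref{sec:crown} the pairs $(a_i,b_i)$ are interchangeable. Let
\[
\kappa(0,b)=2,\qquad \kappa(h,b)=(bc)^b\,\max\bigl(3,\kappa(h-1,b)\bigr)^{2^b} .
\]
By induction on $h$, $\kappa(h,b)$ is nondecreasing in $b$.

\begin{lemma}\label{lem:inter}
Let $b\ge1$ and let $q_i$, $i\in I_0\cup\{*\}$, be interchangeable $b$-tuples in $\Gamma$ with $|I_0|\ge\kappa(h,b)$. If $\Gamma-q_*\in\mathcal C(h,c)$, then $\Gamma\in\mathcal C(h,c)$.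
\end{lemma}

\begin{proof}
Induction on $h$, for all $b$ at once. For $h=0$ the statement is vacuous: $\Gamma-q_*$ would have one vertex and contain two disjoint non-empty tuples. Let $h\ge1$, fix root data of $\Gamma-q_*$, and let $P(v)$ be the part of $v$. We find many tuples that sit in the same way with respect to the root data and place $q_*$ like them.

The \emph{pattern} of $i\in I_0$ consists of the equivalence relation ``$P(q_i^j)=P(q_i^{j'})$'' on $[b]$ and the labels $\mu(q_i^1),\dots,\mu(q_i^b)$. There are at most $b^bc^b$ patterns. With $x=\max(3,\kappa(h-1,b))$, at least $x^{2^b}$ indices share a pattern. For such an index $i$ and a class $J$ of the common equivalence relation, let $P_i(J)$ be the part containing the $q_i^j$, $j\in J$. Among any $y$ indices there are at least $\sqrt y$ on which $P_i(J)$ is constant or at least $\sqrt y$ on which the $P_i(J)$ are pairwise distinct: otherwise fewer than $\sqrt y$ values are taken fewer than $\sqrt y$ times each. Applying this to the at most $b$ classes in turn leaves a set $I$ with $|I|\ge x$ on which each class is \emph{constant} or \emph{distinct}.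

Extend the root data to $\Gamma$. Give $q_*^j$ the common label of the $q_i^j$, $i\in I$. For a class $J$ write $q_i^J=(q_i^j)_{j\in J}$. If $J$ is distinct, make $q_*^J$ a new part. If $J$ is constant with part $A$, replace $A$ by $A'=A\cup q_*^J$. Different constant classes have different parts, since their elements are inequivalent.

\emph{The parts induce graphs in $\mathcal C(h-1,c)$.} For a distinct class $J$, the graph $\Gamma[q_*^J]$ is isomorphic by (i) to $\Gamma[q_i^J]$, which lies inside an old part; use heredity. Let $J$ be constant. Since $J$ is a whole class, $q_i\cap A'=q_i^J$ for all $i\in I\cup\{*\}$. So a vertex of $A'$ outside $q_i^J\cup q_{i'}^J$ is outside $q_i\cup q_{i'}$, and the tuples $q_i^J$, $i\in I\cup\{*\}$, are interchangeable in $\Gamma[A']$. We have $|I|\ge\kappa(h-1,b)\ge\kappa(h-1,|J|)$ and $\Gamma[A']-q_*^J=\Gamma[A]\in\mathcal C(h-1,c)$, so $\Gamma[A']\in\mathcal C(h-1,c)$ by induction.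

\emph{Adjacency between different parts is given by $M$.} For two vertices of $\Gamma-q_*$ nothing has changed. Let $z\notin q_*$ lie in a different part than $q_*^j$. We claim that some $i\in I$ has $z\notin q_i$ and $P(q_i^j)\ne P(z)$. The first condition excludes at most one $i$, as the tuples are disjoint. If the class of $j$ is constant with part $A$, then $z\notin A$ and the second condition always holds; if it is distinct, the second condition excludes at most one $i$. Since $|I|\ge3$, the claim follows. By (ii),
\[
\mathrm{adj}(q_*^j,z)=\mathrm{adj}(q_i^j,z)=M(\mu(q_i^j),\mu(z))=M(\mu(q_*^j),\mu(z)).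
\]
Finally, if $q_*^j$ and $q_*^{j'}$ lie in different parts, then $j,j'$ are in different classes, so for any $i\in I$ the vertices $q_i^j,q_i^{j'}$ lie in different parts, and (i) gives $\mathrm{adj}(q_*^j,q_*^{j'})=\mathrm{adj}(q_i^j,q_i^{j'})=M(\mu(q_*^j),\mu(q_*^{j'}))$.
\end{proof}

\begin{lemma}\label{lem:obstr}
For $h\ge1$ there is a computable bound $B(h)$ with the following property. If $G\in\mathcal C(h,c)\setminus\mathcal C(h-1,c)$ and all proper non-empty induced subgraphs of $G$ are in $\mathcal C(h-1,c)$, then $G$ has at most $B(h)$ vertices.
\end{lemma}

\begin{proof}
Fix an $(h,c)$-decomposition tree of $G$. Let $b_h=1$ and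
\[
b_i=b_{i+1}\cdot\bigl(b_{i+1}2^{b_{i+1}^2}c^{hb_{i+1}}\bigr)\cdot\kappa(h-1,b_{i+1})\qquad(0\le i<h).
\]
We show by downward induction that nodes of level $i$ have at most $b_i$ vertices; then $B(h)=b_0$ works. Let $P$ have level $i<h$. Its children have at most $b_{i+1}$ vertices each. Call two children equivalent if their induced graphs are isomorphic by a map that preserves $a_0,\dots,a_i$. Counting sizes, graphs and labelings, there are at most $b_{i+1}2^{b_{i+1}^2}c^{hb_{i+1}}$ classes. It remains to show that each class has at most $\kappa(h-1,b_{i+1})$ members.

Consider a class whose members have $b$ vertices. Enumerate one member arbitrarily and transport the enumeration to the others along label-preserving isomorphisms. The resulting $b$-tuples satisfy (i). For (ii), let $v\in Q$ and $v'\in Q'$ be corresponding vertices of two members and let $z\notin Q\cup Q'$. If $z\in P$, then $P$ is the meet of $z,v$ and of $z,v'$. If $z\notin P$, then both meets equal the ancestor of $P$ of largest level that contains $z$. In either case the common meet has some level $i'\le i$ and $a_{i'}(v)=a_{i'}(v')$, so $\mathrm{adj}(z,v)=\mathrm{adj}(z,v')$ by~\eqref{eq:meet}. If the class had more than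 $\kappa(h-1,b)$ members, choose a member $Q$. Then $G-Q$ is a proper non-empty induced subgraph, so $G-Q\in\mathcal C(h-1,c)$, and Lemma~\ref{lem:inter} gives $G\in\mathcal C(h-1,c)$, a contradiction. So the class has at most $\kappa(h-1,b)\le\kappa(h-1,b_{i+1})$ members.
\end{proof}

\subsection{Approximated labelings are good}

\begin{proposition}\label{prop:local}
Let $h\ge1$ and $t_0(h)=B(h)\cdot\Pi(h,c\,|\Sigma_h|)$. Let $G\in\mathcal C(h,c)$, let $F\colon\Sigma_h^2\to\{0,1\}$ be symmetric, and let $\lambda$ be $t_0(h)$-approximated by $\mathcal L_F(G)$. Then $(\lambda,F)$ is good.
\end{proposition}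

\begin{proof}
Let $H=G\oplus(\lambda,F)$. In an $(h,c)$-decomposition tree of $G$, replace each label $\mu_P(v)$ by $(\mu_P(v),\lambda(v))$ and each $M_P$ by the function $((a,\tau),(b,\tau'))\mapsto M_P(a,b)+F(\tau,\tau')\bmod2$. This is a decomposition tree of $H$, so $H\in\mathcal C(h,c\,|\Sigma_h|)$.

Suppose that a component $C$ of $H$ has $G[C]\notin\mathcal C(h-1,c)$. Let $O\subseteq C$ be inclusion-minimal among non-empty sets with $G[O]\notin\mathcal C(h-1,c)$. Since $G[O]\in\mathcal C(h,c)$ by heredity, Lemma~\ref{lem:obstr} gives $|O|\le B(h)$, and $|O|\ge2$ because one-vertex graphs lie in $\mathcal C(h-1,c)$. Join one vertex of $O$ to each of the others by a shortest path of $H$. Shortest paths are induced, so by Lemma~\ref{lem:paths} each has at most $\Pi(h,c\,|\Sigma_h|)$ vertices. The union $W$ of these paths contains $O$, has at most $t_0(h)$ vertices, and $H[W]$ is connected. Pick $\lambda'\in\mathcal L_F(G)$ with $\lambda'|_W=\lambda|_W$. Then $(G\oplus(\lambda',F))[W]=H[W]$ is connected, so $W$ lies inside a component $C'$ of $G\oplus(\lambda',F)$. Since $(\lambda',F)$ is good, $G[C']\in\mathcal C(h-1,c)$, and $G[O]\in\mathcal C(h-1,c)$ by heredity. This contradicts the choice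 of $O$.
\end{proof}

\section{The averaging lemma}\label{sec:averaging}

This section is about abstract families of functions. Throughout, $\Sigma$ is a finite alphabet with $|\Sigma|\ge2$, $V$ is a finite set and $\mathcal F,\mathcal G\subseteq\Sigma^V$.

\subsection{Littlestone dimension and the statement}

A \emph{condition} is a partial function $\pi$ from $V$ to $\Sigma$, and $\mathcal F_\pi=\{X\in\mathcal F:X\supseteq\pi\}$. Conditions $\pi,\pi'$ are \emph{incompatible} if $\pi(v)\ne\pi'(v)$ for some $v$ in both domains, and \emph{compatible} otherwise. We have $(\mathcal F_\pi)_{\pi'}=\mathcal F_{\pi\cup\pi'}$ if $\pi,\pi'$ are compatible and $(\mathcal F_\pi)_{\pi'}=\emptyset$ otherwise.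

The \emph{Littlestone dimension} is defined recursively: $\mathrm{Ldim}(\mathcal F)\ge0$ if and only if $\mathcal F\ne\emptyset$, and $\mathrm{Ldim}(\mathcal F)\ge\ell+1$ if and only if there are $v\in V$ and $a\ne b$ in $\Sigma$ such that both $\mathcal F_{v\mapsto a}$ and $\mathcal F_{v\mapsto b}$ have $\mathrm{Ldim}\ge\ell$. It is the largest depth of a complete binary tree of questions ``what is $X(v)$?'' in which every branch is followed by a member of $\mathcal F$, and it does not decrease when $\mathcal F$ is enlarged. For a bijection $\beta\colon V\to V'$ let $\beta\mathcal F=\{X\circ\beta^{-1}:X\in\mathcal F\}$.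

\begin{lemma}[Averaging]\label{lem:avg}
Given $|\Sigma|$, $\ell$ and $t_0$ there is a computable number $N$ such that every non-empty $\mathcal F\subseteq\Sigma^V$ with $\mathrm{Ldim}(\mathcal F)\le\ell$, over any finite set $V$, can be assigned a set $\mathcal X(\mathcal F)\subseteq\Sigma^V$ with the following properties: $1\le|\mathcal X(\mathcal F)|\le N$; every member of $\mathcal X(\mathcal F)$ is $t_0$-approximated by $\mathcal F$; and $\mathcal X(\beta\mathcal F)=\beta\mathcal X(\mathcal F)$ for each bijection $\beta\colon V\to V'$.
\end{lemma}

\begin{example}\label{ex:ldim}
The bound on the dimension cannot be dropped. Let $V=\{a_1,b_1,\dots,a_n,b_n\}$ and let $\mathcal F$ consist of all $X\colon V\to\{0,1\}$ with $X(a_i)\ne X(b_i)$ for each $i$. A function that is $2$-approximated by $\mathcal F$ lies in $\mathcal F$ (take $W=\{a_i,b_i\}$). The swaps $a_i\leftrightarrow b_i$ preserve $\mathcal F$ and generate a group that is transitive on its $2^n$ members. So for $t_0\ge2$ the only possible value of $\mathcal X(\mathcal F)$ is $\mathcal F$.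
\end{example}

\begin{example}\label{ex:singletons}
Let $\mathcal F$ consist of the indicator functions of the single elements of $V$, where $|V|\ge t_0+2$. Call $\pi$ large if $|\mathcal F_\pi|\ge2$. Of two incompatible conditions one takes the value $1$ and is extended by at most one member of $\mathcal F$, so any two large conditions are compatible. For $|W|\le t_0$ the zero function on $W$ is large, hence it is the unique large $w\in\{0,1\}^W$. These functions $w$ glue to the zero function on $V$, which is invariant and $t_0$-approximated by $\mathcal F$, but not a member of $\mathcal F$.
\end{example}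

The proof generalizes this example: existence of a large $w$ comes from the pigeonhole principle, uniqueness from a bound on the number of pairwise incompatible large conditions. Two difficulties arise. First, $\mathcal F$ may consist of several clusters, like the two sides in Section~\ref{sec:crown}, and clusters may consist of unboundedly many subclusters; so we need a notion of largeness with a rank, and the dimension will bound the rank. Second, the pigeonhole principle lowers the threshold of largeness, and at the lower threshold more incompatible large conditions may appear; so we set up a long scale of thresholds and work at a step of the scale where their number does not grow. All thresholds are numbers independent of $|V|$, which is what makes the construction expressible in MSO.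

\subsection{Largeness}

For a sequence $\bar m=(m_1,\dots,m_r)$ of integers $\ge2$ define: $\mathcal G$ is \emph{$()$-large} if $\mathcal G\ne\emptyset$, and for $r\ge1$, $\mathcal G$ is \emph{$(m_1,\dots,m_r)$-large} if there are $m_r$ pairwise incompatible conditions $\pi$ such that $\mathcal G_\pi$ is $(m_1,\dots,m_{r-1})$-large. For instance, $\mathcal G$ is $(m_1)$-large if and only if $|\mathcal G|\ge m_1$. By induction on $r$, largeness implies $\mathcal G\ne\emptyset$ and is preserved when $\mathcal G$ is enlarged or entries of $\bar m$ are decreased; we call this \emph{monotonicity}. Write $K\bar m=(Km_1,\dots,Km_r)$.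

\begin{lemma}\label{lem:large}
Let $\bar m=(m_1,\dots,m_r)$ have entries $\ge2$.
\begin{enumerate}
\item[(A)] If $\mathcal G$ is $\bar m$-large, then $\mathrm{Ldim}(\mathcal G)\ge r$.
\item[(B)] If $\mathcal G$ is $K\bar m$-large and is a union of at most $K$ families $\mathcal G^i$, then some $\mathcal G^i$ is $\bar m$-large.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts are by induction on $r$, and both are immediate for $r=0$. Let $r\ge1$ and $\bar m'=(m_1,\dots,m_{r-1})$. (A) As $m_r\ge2$, there are conditions $\pi,\pi'$ with $\pi(v)\neq\pi'(v)$ for some $v$ and with $\mathcal G_\pi,\mathcal G_{\pi'}$ both $\bar m'$-large. Then $\mathcal G_{v\mapsto\pi(v)}\supseteq\mathcal G_\pi$ and $\mathcal G_{v\mapsto\pi'(v)}\supseteq\mathcal G_{\pi'}$ have $\mathrm{Ldim}\ge r-1$. (B) Take $Km_r$ pairwise incompatible conditions $\pi$ with $\mathcal G_\pi=\bigcup_i\mathcal G^i_\pi$ being $K\bar m'$-large. By induction, for each $\pi$ some $\mathcal G^i_\pi$ is $\bar m'$-large, and some $i$ serves at least $m_r$ of the conditions.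
\end{proof}

\subsection{Proof of the averaging lemma}

\begin{proof}[Proof of Lemma~\ref{lem:avg}]
\emph{Thresholds.} We define sequences $\theta^{(r)}$ of length $r$ for $r=\ell+1,\ell,\dots,0$, depending only on $|\Sigma|,\ell,t_0$. Let $\theta^{(\ell+1)}=(2,\dots,2)$. Given $\theta^{(r+1)}=(\theta_1,\dots,\theta_{r+1})$ with $0\le r\le\ell$, put
\[
J=\theta_{r+1},\qquad t=\max(t_0,J),\qquad K=|\Sigma|^t,\qquad \nu_j=K^{J-j}(\theta_1,\dots,\theta_r)\quad(0\le j\le J),
\]
and $\theta^{(r)}=\nu_0$. The numbers $J,t,K$ and the scale $\nu_0,\dots,\nu_J$ depend on $r$. Note that $\nu_j=K\nu_{j+1}$ and $\nu_J=(\theta_1,\dots,\theta_r)$. Let $N$ be the maximum of $J$ over $0\le r\le\ell$.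

\emph{Choice of the rank $r$ and the step $j$.} The family $\mathcal F$ is $\theta^{(0)}$-large because it is non-empty, and it is not $\theta^{(\ell+1)}$-large by Lemma~\ref{lem:large}(A); this is the only use of the dimension. Let $r\le\ell$ be maximal such that $\mathcal F$ is $\theta^{(r)}$-large, and use $J,t,K,\nu_j$ for this $r$. Call a condition $\pi$ \emph{$\nu_j$-large} if $\mathcal F_\pi$ is, and let $D_j$ be the maximum number of pairwise incompatible $\nu_j$-large conditions. The empty condition is $\nu_0$-large, so $D_0\ge1$. By monotonicity $D_0\le D_1\le\dots\le D_J$. If $D_J\ge J=\theta_{r+1}$, then $\mathcal F$ would be $\theta^{(r+1)}$-large, so $D_J\le J-1$. The $J+1$ numbers $D_0,\dots,D_J$ lie in $\{1,\dots,J-1\}$, hence $D_j=D_{j+1}$ for some $j<J$. Take the least such $j$ and let $D=D_j$. Call $\pi$ \emph{top} if it belongs to a set of $D$ pairwise incompatible $\nu_j$-large conditions. The following fact will give all the contradictions below: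
\begin{equation}\label{eq:stable}
\text{there are no $D+1$ pairwise incompatible $\nu_{j+1}$-large conditions.}
\end{equation}

\emph{Claim 1. Let $\pi$ be top and $|W|\le t$. There is exactly one $w\in\Sigma^W$ such that $(\mathcal F_\pi)_w$ is $\nu_{j+1}$-large.} The family $\mathcal F_\pi$ is $K\nu_{j+1}$-large and is the union of the at most $K$ families $(\mathcal F_\pi)_w$, so such a $w$ exists by Lemma~\ref{lem:large}(B). For any such $w$ the family $(\mathcal F_\pi)_w$ is non-empty, so $\pi\cup w$ is a condition, and it is $\nu_{j+1}$-large. Suppose that $w\ne w'$ both qualify, and let $\pi,\pi_2,\dots,\pi_D$ be pairwise incompatible and $\nu_j$-large. Then $\pi\cup w,\ \pi\cup w',\ \pi_2,\dots,\pi_D$ are pairwise incompatible and $\nu_{j+1}$-large, contradicting~\eqref{eq:stable}.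

\emph{The function of a top condition.} For top $\pi$ and $v\in V$ let $X_\pi(v)$ be the value given by Claim~1 for $W=\{v\}$. Let $|W|\le t$ and let $w$ be the function given by Claim~1 for $W$. For $v\in W$ the family $(\mathcal F_\pi)_{v\mapsto w(v)}$ contains $(\mathcal F_\pi)_w$, so it is $\nu_{j+1}$-large, and uniqueness gives $w(v)=X_\pi(v)$. Thus
\begin{equation}\label{eq:approx}
\pi\cup X_\pi|_W\text{ is a $\nu_{j+1}$-large condition whenever $\pi$ is top and $|W|\le t$.}
\end{equation}
In particular some member of $\mathcal F$ extends $X_\pi|_W$, so $X_\pi$ is $t$-approximated by $\mathcal F$, and $t\ge t_0$. Let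
\[
\mathcal X(\mathcal F)=\{X_\pi:\pi\text{ top}\}.
\]
This set is non-empty as $D\ge1$. It is invariant: a bijection $\beta$ maps conditions to conditions and preserves incompatibility and largeness, hence $r$, $j$, $D$, topness and the values in Claim~1.

\emph{Claim 2. $|\mathcal X(\mathcal F)|\le D$.} Fix pairwise incompatible $\nu_j$-large conditions $\pi_1,\dots,\pi_D$; each is top. Suppose that $\pi$ is top and $X_\pi\ne X_{\pi_i}$ for all $i$, say $X_\pi(v_i)\ne X_{\pi_i}(v_i)$. Let $W=\{v_1,\dots,v_D\}$, so $|W|\le D\le J-1\le t$. By~\eqref{eq:approx} the $D+1$ conditions $\pi\cup X_\pi|_W$ and $\pi_i\cup X_{\pi_i}|_W$, $1\le i\le D$, are $\nu_{j+1}$-large. The first is incompatible with the $i$-th of the others at $v_i$, and the others are pairwise incompatible because the $\pi_i$ are. This contradicts~\eqref{eq:stable}. So $\mathcal X(\mathcal F)=\{X_{\pi_1},\dots,X_{\pi_D}\}$, and $D\le J\le N$.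
\end{proof}

When $r=0$ all $\nu_j$ are empty, $D=|\mathcal F|<J$, each top condition is extended by exactly one member of $\mathcal F$, and $\mathcal X(\mathcal F)=\mathcal F$: a small family is left as it is.

\subsection{Definability}

A function $X\colon V(G)\to\Sigma$ is represented by the sets $X_a=X^{-1}(a)$, $a\in\Sigma$, which partition $V(G)$.

\begin{lemma}\label{lem:defin}
Let $\varphi$ be an MSO formula with free set variables $(X_a)_{a\in\Sigma}$, and for a graph $G$ let $\mathcal F\subseteq\Sigma^{V(G)}$ be the family of functions satisfying $\varphi$. There is an MSO formula $\xi$, computable from $\varphi,|\Sigma|,\ell,t_0$, such that in every graph $G$ with $\mathcal F\ne\emptyset$ and $\mathrm{Ldim}(\mathcal F)\le\ell$, a function $X$ satisfies $\xi$ if and only if $X\in\mathcal X(\mathcal F)$, where $\mathcal X(\mathcal F)$ is the set constructed above.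
\end{lemma}

\begin{proof}
A condition $\pi$ is represented by a tuple $(P_a)_{a\in\Sigma}$ of pairwise disjoint sets, so MSO can quantify over conditions. Compatibility of $\pi,\pi'$ means $P_a\cap P'_b=\emptyset$ for $a\ne b$, the union $\pi\cup\pi'$ is represented by the sets $P_a\cup P_a'$, and $X\supseteq\pi$ means $P_a\subseteq X_a$ for all $a$; these are first-order conditions on the sets. Define $\Lambda_{\bar m}(\pi)$, expressing that $\mathcal F_\pi$ is $\bar m$-large, by recursion on the length of $\bar m$. The formula $\Lambda_{()}(\pi)$ says that some function $X\supseteq\pi$ satisfies $\varphi$. The formula $\Lambda_{(m_1,\dots,m_r)}(\pi)$ says that there are pairwise incompatible $\pi_1,\dots,\pi_{m_r}$ such that each $\pi_q$ is compatible with $\pi$ and $\Lambda_{(m_1,\dots,m_{r-1})}(\pi\cup\pi_q)$ holds. This is correct because $(\mathcal F_\pi)_{\pi_q}$ can be large only if it is non-empty, in which case it equals $\mathcal F_{\pi\cup\pi_q}$.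

There are finitely many candidate triples $(r,j,D)$, with $0\le r\le\ell$, $0\le j<J$ and $1\le D<J$. That a triple is the correct one is an MSO sentence. Indeed, $r$ is correct if $\Lambda_{\theta^{(r)}}(\emptyset)$ holds and $\Lambda_{\theta^{(r')}}(\emptyset)$ fails for $r<r'\le\ell+1$. For given $r,i,e$, the statement $D_i\ge e$ says that there are pairwise incompatible $\pi_1,\dots,\pi_e$ satisfying $\Lambda_{\nu_i}$. All $D_i$ lie in $\{1,\dots,J-1\}$, so ``$j$ is least with $D_j=D_{j+1}$, and $D_j=D$'' is a Boolean combination of the statements $D_i\ge e$ with $e\le J$. For a given triple, $\pi$ is top if there are $\pi_2,\dots,\pi_D$ such that $\pi,\pi_2,\dots,\pi_D$ are pairwise incompatible and satisfy $\Lambda_{\nu_j}$. Let $\xi(X)$ be the disjunction, over all triples, of: the triple is correct, and there is a top $\pi$ such that for all $v$ and all $a\in\Sigma$, $v\in X_a$ holds if and only if $\pi$ is compatible with $v\mapsto a$ and $\Lambda_{\nu_{j+1}}(\pi\cup\{v\mapsto a\})$ holds.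
\end{proof}

\section{The canonical family of flips}\label{sec:family}

To apply the averaging lemma to $\mathcal L_F(G)$ we must bound its Littlestone dimension. An upper bound on the dimension comes from a prediction game. An unknown function $X\in\mathcal F$ is fixed. In each round an element $v$ is presented, a deterministic \emph{learner} predicts $X(v)$ from the rounds so far, and then $X(v)$ is revealed. Suppose that a learner makes at most $\ell$ mistakes for every $X\in\mathcal F$ and every sequence of elements. Then $\mathrm{Ldim}(\mathcal F)\le\ell$. For if $\mathrm{Ldim}(\mathcal F)\ge\ell+1$, present the element $v$ from the definition, answer with one of the values $a\neq b$ that differs from the prediction, pass to $\mathcal F_{v\mapsto a}$ or $\mathcal F_{v\mapsto b}$ accordingly, and repeat. After $\ell+1$ rounds the remaining family has $\mathrm{Ldim}\ge0$, so some $X\in\mathcal F$ is consistent with all answers, and against this $X$ the learner has made $\ell+1$ mistakes.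

\begin{lemma}\label{lem:ldim}
Let $h\ge1$ and $\ell(h)=m(h)\,c^h(h+1)$. If $G\in\mathcal C(h,c)$, then $\mathrm{Ldim}(\mathcal L_F(G))\le\ell(h)$ for every $F$.
\end{lemma}

\begin{proof}
We first describe a learner for the functions $v\mapsto\mathrm{adj}(s,v)$, $s\in V(G)$, that makes at most $c^h(h+1)$ mistakes. It knows an $(h,c)$-decomposition tree of $G$. By~\eqref{eq:meet}, the neighborhood of $s$ is determined by the labels $a_0(s),\dots,a_{h-1}(s)$, for which there are only $c^h$ possibilities, and by the branch of the tree that leads to $s$, of which every mistake will reveal one more level.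

The learner runs through the guesses $(\alpha_0,\dots,\alpha_{h-1})\in[c]^h$ in a fixed order, one \emph{phase} per guess, and moves to the next phase after $h+1$ mistakes in the current one. Within a phase it keeps a chain of nodes $Q_0\supseteq\dots\supseteq Q_i$, with $Q_{i'}$ of level $i'$, which starts as $Q_0=V(G)$. When $v$ is presented, there are three cases.
\begin{enumerate}
\item[(1)] If $v\in Q_{i'}\setminus Q_{i'+1}$ with $i'<i$, it predicts $M_{Q_{i'}}(\alpha_{i'},a_{i'}(v))$.
\item[(2)] If $v\in Q_i$ and $i<h$, it predicts $M_{Q_i}(\alpha_i,a_i(v))$, and after a mistake it appends to the chain the child $Q_{i+1}$ of $Q_i$ that contains $v$.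
\item[(3)] If $v\in Q_i$ and $i=h$, it predicts $0$.
\end{enumerate}
Consider the phase with the correct guess $\alpha_{i'}=a_{i'}(s)$ for all $i'$. We claim that $s$ always lies in the last node $Q_i$ of the chain and that mistakes occur only in case (2). Initially $s\in Q_0$. Assume $s\in Q_i$. In case (1), $s\in Q_{i'+1}$ and $v\notin Q_{i'+1}$, so the meet of $s,v$ is $Q_{i'}$ and the prediction is right by~\eqref{eq:meet}. In case (3), $Q_h=\{s\}$, so $v=s$ and $\mathrm{adj}(s,s)=0$. In case (2), the prediction is right if $s,v$ lie in different children of $Q_i$; so after a mistake they lie in the same child, and $s\in Q_{i+1}$. Each mistake lengthens the chain, so this phase has at most $h$ mistakes and is never left. The earlier phases have $h+1$ mistakes each, and the total is at most $c^h(h+1)$.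

To predict $\lambda_{\bar s}(v)$, run $m$ such learners, one per coordinate. A wrong prediction is a mistake of at least one of them, so there are at most $m\,c^h(h+1)$ mistakes for every member of $\mathcal L_F(G)$.
\end{proof}

For each $h\ge1$ fix an order of the symmetric functions $\Sigma_h^2\to\{0,1\}$, say the lexicographic order of their tables. For $G\in\mathcal C(h,c)$ let $F_G$ be the first $F$ with $\mathcal L_F(G)\ne\emptyset$, which exists by Lemma~\ref{lem:exists}; it depends on $h$, which will be clear from the context. By Lemma~\ref{lem:ldim} we may apply Lemma~\ref{lem:avg} with $\Sigma=\Sigma_h$, $\ell=\ell(h)$ and $t_0=t_0(h)$. Let $N_h$ be the resulting bound and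
\[
\mathcal X_h(G)=\mathcal X(\mathcal L_{F_G}(G)).
\]

\begin{proposition}\label{prop:family}
Let $h\ge1$ and $G\in\mathcal C(h,c)$.
\begin{enumerate}
\item[(1)] $1\le|\mathcal X_h(G)|\le N_h$, and $N_h$ is computable from $h$ and $c$.
\item[(2)] For $\lambda\in\mathcal X_h(G)$, every component $C$ of $G\oplus(\lambda,F_G)$ has $G[C]\in\mathcal C(h-1,c)$.
\item[(3)] If $g\colon G\to G'$ is an isomorphism, then $F_G=F_{G'}$ and $\mathcal X_h(G')=\{\lambda\circ g^{-1}:\lambda\in\mathcal X_h(G)\}$.
\item[(4)] For every $F$ there are an MSO sentence expressing $\mathcal L_F(G)\ne\emptyset$ and an MSO formula $\xi_F$ that expresses $\lambda\in\mathcal X(\mathcal L_F(G))$ whenever $\mathcal L_F(G)\ne\emptyset$. Both are computable from $h,c,F$ and do not depend on $G$.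
\end{enumerate}
\end{proposition}

\begin{proof}
Part (1) is Lemma~\ref{lem:avg}. For (2), $\lambda$ is $t_0(h)$-approximated by $\mathcal L_{F_G}(G)$, and Proposition~\ref{prop:local} applies. For (3), $g$ maps $\lambda_{\bar s}$ to $\lambda_{\bar s}\circ g^{-1}=\lambda_{g(\bar s)}$ and preserves goodness, so $\mathcal L_F(G')=g\mathcal L_F(G)$ for every $F$; now use the invariance in Lemma~\ref{lem:avg}. For (4), membership $\lambda\in\mathcal L_F(G)$ is expressed by the formula $\varphi_F$ saying: there are vertices $s_1,\dots,s_m$ such that for each $\tau\in\Sigma_h$ the set $\lambda^{-1}(\tau)$ consists of the vertices adjacent to exactly those $s_i$ with $\tau_i=1$, and every component $C$ of $G\oplus(\lambda,F)$ satisfies $\psi_{h-1}(C)$. Components of the flip are defined as in Lemma~\ref{lem:mso}. The sentence is the existential closure of $\varphi_F$, and $\xi_F$ comes from Lemma~\ref{lem:defin}.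
\end{proof}

\section{Canonization and the lower bound}\label{sec:algorithm}

\subsection{Codes}

A \emph{coloring} $\chi$ assigns to each vertex a finite string over a fixed finite alphabet that contains $0$, $1$ and a separator but no brackets. For a labeling $\lambda$ with values in some $\Sigma_h$, the coloring $(\chi,\lambda)$ is obtained by appending the separator and $\lambda(v)$ to $\chi(v)$. For $G\in\mathcal C(h,c)$ and a coloring $\chi$ we define a string $\mathrm{Can}_h(G,\chi)$, the \emph{code}. If $h=0$ and $V(G)=\{v\}$, it is $[\chi(v)]$. If $h\ge1$ and $\lambda\in\mathcal X_h(G)$, let $C_1,\dots,C_k$ be the components of $G\oplus(\lambda,F_G)$ and let $\mathrm{code}_\lambda$ consist, inside one pair of brackets, of $h$, the table of $F_G$ and the strings $\mathrm{Can}_{h-1}(G[C_i],(\chi,\lambda)|_{C_i})$ in lexicographic order. These strings are defined by Proposition~\ref{prop:family}(2). Let $\mathrm{Can}_h(G,\chi)$ be the lexicographically least $\mathrm{code}_\lambda$ with $\lambda\in\mathcal X_h(G)$.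

The brackets make the parsing of a code unique, so a code $w$ can be \emph{decoded} into a colored graph $\Gamma(w)$ on an initial segment of the positive integers. For $w=[x]$ at $h=0$ it is one vertex of color $x$. For $h\ge1$, let $w$ contain the table $F$ and the strings $w_1,\dots,w_k$ in this order. Take the disjoint union of $\Gamma(w_1),\dots,\Gamma(w_k)$, numbering the vertices consecutively; make two vertices of different $\Gamma(w_i)$ adjacent if and only if $F$ has value $1$ on the last blocks of their colors; then delete the last block of every color.

\begin{lemma}\label{lem:code}
Let $G,G'\in\mathcal C(h,c)$ have colorings $\chi,\chi'$.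
\begin{enumerate}
\item[(a)] If $(G,\chi)\cong(G',\chi')$, then $\mathrm{Can}_h(G,\chi)=\mathrm{Can}_h(G',\chi')$.
\item[(b)] $\Gamma(\mathrm{Can}_h(G,\chi))\cong(G,\chi)$.
\end{enumerate}
Consequently the codes of $(G,\chi)$ and $(G',\chi')$ are equal if and only if $(G,\chi)\cong(G',\chi')$.
\end{lemma}

\begin{proof}
Induction on $h$; both parts hold by definition for $h=0$. Let $h\ge1$.

(a) Let $g$ be a color-preserving isomorphism. By Proposition~\ref{prop:family}(3), $F_G=F_{G'}$, and $\lambda\mapsto\lambda'=\lambda\circ g^{-1}$ is a bijection from $\mathcal X_h(G)$ to $\mathcal X_h(G')$. The map $g$ is an isomorphism from $G\oplus(\lambda,F_G)$ to $G'\oplus(\lambda',F_{G'})$, so it matches the components, and it restricts to isomorphisms $(G[C],(\chi,\lambda))\to(G'[g(C)],(\chi',\lambda'))$. By induction the two sorted lists agree, so $\mathrm{code}_\lambda=\mathrm{code}_{\lambda'}$, and the minima agree.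

(b) Let the minimum be attained at $\lambda$, with components $C_1,\dots,C_k$ numbered in the order of their codes $w_1,\dots,w_k$. By induction there are isomorphisms $(G[C_i],(\chi,\lambda))\to\Gamma(w_i)$. Their union $g$ is a bijection onto the vertices of the decoded graph that preserves $\chi$ and adjacency inside each $C_i$, and the last block of the color of $g(v)$ before deletion is $\lambda(v)$. Vertices $u,v$ in different components are non-adjacent in the flip, so $\mathrm{adj}(u,v)=F_G(\lambda(u),\lambda(v))$, which is the adjacency of $g(u)$ and $g(v)$.
\end{proof}

\subsection{The algorithm}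

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
On input $(G,h,c)$ the algorithm proceeds as follows.
\begin{enumerate}
\item[1.] Run the algorithm of Theorem~\ref{thm:FK} with $k=2c^h$. If it confirms that the clique-width exceeds $k$, report $G\notin\mathcal C(h,c)$. Otherwise shorten the expression to size $O_{h,c}(n)$ by Lemma~\ref{lem:normal}.
\item[2.] Evaluate $\psi_h(V(G))$ by Theorem~\ref{thm:MC}. If it fails, report $G\notin\mathcal C(h,c)$.
\item[3.] Compute $w=\mathrm{Can}_h(G,\chi_0)$ for the coloring $\chi_0$ by the empty string, and output the graph $\Gamma_G$ underlying $\Gamma(w)$.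
\end{enumerate}

\emph{Correctness.} If $G\in\mathcal C(h,c)$, then Step~1 does not report by Lemma~\ref{lem:cw} and Step~2 does not report by Lemma~\ref{lem:mso}. If $G\notin\mathcal C(h,c)$, then Step~1 or Step~2 reports. So the algorithm reports exactly when $G\notin\mathcal C(h,c)$, which depends only on the isomorphism type of $G$. Otherwise $\Gamma_G\cong G$, and $G\cong G'$ implies $\Gamma_G=\Gamma_{G'}$, by Lemma~\ref{lem:code}.

\emph{A recursive call in Step 3.} Consider a call for a colored graph $G_1\in\mathcal C(h_1,c)$ with $n_1$ vertices and $1\le h_1\le h$. Compute an expression of $G_1$ of size $O_{h,c}(n_1)$ as in Step~1; this succeeds by Lemma~\ref{lem:cw} and takes time $O_{h,c}(n_1^2)$, including the shortening, since the first expression is no larger than the time spent to output it. Find $F=F_{G_1}$ by testing $\mathcal L_F(G_1)\ne\emptyset$ for all $F$ in order, with Theorem~\ref{thm:MC} and Proposition~\ref{prop:family}(4).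

Model checking answers yes or no, so $\mathcal X_{h_1}(G_1)$ is enumerated vertex by vertex. Let $v_1,\dots,v_{n_1}$ be the vertices. For $i=0,\dots,n_1$ keep the list of all labelings of $\{v_1,\dots,v_i\}$ that extend to a member of $\mathcal X_{h_1}(G_1)$. The list has at most $N_{h_1}$ entries; this is where the bound of Proposition~\ref{prop:family}(1) enters. To pass from $i$ to $i+1$, extend each entry by each value in $\Sigma_{h_1}$ at $v_{i+1}$, represent the candidate by unary predicates $P_\tau$, $\tau\in\Sigma_{h_1}$, written into the leaves of the expression, and test the sentence ``there is $\lambda$ with $\xi_F(\lambda)$ and $P_\tau\subseteq\lambda^{-1}(\tau)$ for all $\tau$''. These are $O_{h,c}(n_1)$ tests of cost $O_{h,c}(n_1)$ each. The final list is $\mathcal X_{h_1}(G_1)$, whatever expression and vertex order were used.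

For each $\lambda$ in the list, compute the flip, its components $C_i$ and the adjacency matrices of the $G_1[C_i]$ in time $O_{h,c}(n_1^2)$, recurse on the components, and sort their codes. Colors have at most $h$ blocks, each of length bounded in $h$ and $c$, and a code of a graph with $n'$ vertices has at most $n'$ bracket pairs on each of at most $h+1$ levels, each with a header of bounded length. So the codes of the components have total length $O_{h,c}(n_1)$ over a fixed alphabet, and inserting them into a trie sorts them in time $O_{h,c}(n_1)$. Selecting the least of the at most $N_{h_1}$ strings $\mathrm{code}_\lambda$ takes time $O_{h,c}(n_1)$.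

\emph{Running time.} Let $a$, computable from $(h,c)$, be such that a call on $n_1$ vertices takes time at most $an_1^2$ apart from its recursive calls. We claim that a call with depth parameter $h_1$ takes total time at most $A_{h_1}n_1^2$, where $A_0=a$ and $A_{h_1}=a+N_{h_1}A_{h_1-1}$. For each of the at most $N_{h_1}$ labelings, the components have sizes $n'_i$ with $\sum_in'_i=n_1$, so by induction the recursive calls for this labeling cost at most $A_{h_1-1}\sum_i(n'_i)^2\le A_{h_1-1}n_1^2$. Steps~1 and~2 take time $O_{h,c}(n^2)$, and so does decoding, where each pair of vertices is treated once, at the bracket in which the two vertices first come together. All the quantities $L,\kappa,B,\Pi,m,\ell,t_0,N_{h_1}$, all formulas, and the bounds in Theorems~\ref{thm:FK} and~\ref{thm:MC} are computable from $(h,c)$, and the algorithm computes what it needs from its input. So there is a single algorithm, and its running time is $f(h,c)\,n^2$ with $f$ computable.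

For the last sentence of (c), a class of bounded shrubdepth has SC-depth at most some $d$, by the equivalence recalled in Section~\ref{sec:intro}, and is therefore contained in $\mathcal C(d,2^d)$ by Lemma~\ref{lem:sc}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and Theorem~\ref{thm:iso}]
On input $(G,d)$ run the algorithm of part (c) with $(h,c)=(d,2^d)$ for SC-depth and $(h,c)=(d,c_d)$ for rank-depth, and report $p(G)>d$ if it reports $G\notin\mathcal C(h,c)$. The report is correct by Lemmas~\ref{lem:sc} and~\ref{lem:rd}, and the other claims of (a) are those of (c). Given $(G,G',d)$ with $p(G),p(G')\le d$, neither graph is reported, and $G\cong G'$ if and only if $\Gamma_G=\Gamma_{G'}$, which is checked in time $O(n^2)$.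
\end{proof}

\begin{remark}\label{rem:OS}
With Theorem~\ref{thm:OS} in place of Theorem~\ref{thm:FK}, a call costs at most $an_1^{10}$ apart from its recursive calls, and $\sum_i(n'_i)^{10}\le n_1^{10}$. The same recursion gives time $f(d)\,n^{10}$, which already proves Theorem~\ref{thm:iso}.
\end{remark}

\begin{remark}
If $n$ is small compared to $f(h,c)$, the formulas and automata may be too large to be addressed with $O(\log n)$-bit words. This case is removed as follows. Simulate $n$ steps of a Turing machine that computes $f(h,c)$. If it has not halted, or if its output exceeds $n$, then $n\le\tau(h,c)$ for a computable $\tau$, and the algorithm outputs the numbering of $G$ with the lexicographically least adjacency matrix, in time $O(\tau(h,c)!\,n^2)$. Otherwise the algorithm above makes at most $f(h,c)\,n^2\le n^3$ steps, and $O(\log n)$-bit addresses suffice. The branch taken depends only on $n,h,c$, so isomorphic inputs are treated alike.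
\end{remark}

\subsection{The lower bound}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $n\ge2$, let $G'$ be edgeless on $n$ vertices, and let $G$ be an $n$-vertex graph that is edgeless or has exactly one edge $uv$. These graphs have SC-depth at most $1$: complement $X=\emptyset$ or $X=\{u,v\}$ in the disjoint union of $n$ one-vertex graphs. They have rank-depth at most $1$: the star $K_{1,n}$ has radius $1$, and each submatrix defining a cut-rank has at most one non-zero entry. So all inputs $(G,G',1)$ satisfy the promise. Run a correct deterministic algorithm with $G$ edgeless. If for some pair $\{u,v\}$ it reads neither of the two corresponding entries of the adjacency matrix of $G$, then adding the edge $uv$ to $G$ does not change the run, although the correct answer changes from yes to no. So at least $\binom n2$ entries are read. Even if $O(\log n)$ entries are packed into one word, this takes $\Omega(n^2/\log n)$ steps, which exceeds $f(1)\,n^{2-\varepsilon}$ for large $n$.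
\end{proof}

\begin{thebibliography}{9}

\bibitem{CMR}
Courcelle, Makowsky, Rotics,
Theory Comput.\ Syst.\ 33, 2000.

\bibitem{FK}
Fomin, Korhonen,
\emph{Fast FPT-approximation of branchwidth},
STOC 2022.

\bibitem{OPTP}
Pierre Ohlmann, Micha{\l} Pilipczul, Szymon Toru\'nczyk, Wojciech Przybyszewski,
\emph{Canonical decompositions in monadically stable and bounded shrubdepth graph classes},
arXiv:2303.01473 (2023).

\bibitem{OS}
Oum, Seymour,
\emph{Approximating clique-width and branch-width},
JCTB 96, 2006.

\end{thebibliography}
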